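\title{A strongly regular Banach space with the diameter two property}

\begin{abstract}
We construct a separable Banach space in which every nonempty relatively weakly open subset of the unit ball has diameter $2$, while every nonempty closed, convex and bounded set has convex combinations of slices of arbitrarily small diameter. The space is a renorming of a subspace $E$ of a dual space $Z^*$, where $Z$ contains no copy of $\ell_1$. More generally, every separable Banach space that contains a copy of $E$ has an equivalent weakly almost square norm with the diameter two property.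
\end{abstract}

\section{Introduction}

Banach spaces are real and nonzero; $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$. For a nonempty bounded set $C\subset X$, a \emph{slice} of $C$ is a set
\[
S(C,x^*,\alpha)=\{x\in C:\ x^*(x)>\sup x^*(C)-\alpha\},\qquad x^*\in X^*\setminus\{0\},\ \alpha>0,
\]
and a \emph{convex combination of slices} of $C$ is a set $\sum_{i=1}^r\lambda_iS_i$, where the $S_i$ are slices of $C$, $\lambda_i\ge0$ and $\sum_i\lambda_i=1$. The space $X$ has the \emph{diameter two property} (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$. It is \emph{strongly regular} (SR) if every nonempty closed, convex and bounded subset of $X$ has convex combinations of slices of arbitrarily small diameter.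

The D2P says that finitely many functionals give no information about the position of a point in the ball, measured in norm. Strong regularity says that averages of points, each constrained by one functional, can be located in norm. Two classical spaces show the tension.

In $\ell_2$, if $\|x\|=1$, $\|y\|\le1$ and $\langle x,y\rangle>1-\alpha$, then $\|x-y\|^2<2\alpha$. Slices are relatively weakly open, so the D2P fails. The space $\ell_2$ is SR by Proposition~\ref{prop:SR} below, being the dual of a space without copies of $\ell_1$.

In $c_0$, with unit vectors $e_n$, let $W$ be a nonempty relatively weakly open subset of the ball. It contains a finitely supported $x$. For $n$ beyond the support of $x$ we have $x\pm e_n\in B_{c_0}$, and $x\pm e_n\to x$ weakly, so $x\pm e_n\in W$ for large $n$ and $W$ has diameter $2$. The same argument destroys strong regularity. If $S_1,\dots,S_r$ are slices of the ball and $x_i\in S_i$ are finitely supported, then \emph{one} large $n$ gives $x_i\pm e_n\in S_i$ for all $i$, and the points $\sum_i\lambda_i(x_i\pm e_n)$ of $\sum_i\lambda_iS_i$ are at distance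 $2$. So $c_0$ is not SR.

It is known that there are SR spaces in which every nonempty relatively weakly open subset of the unit ball has diameter at least some $\delta>0$, but with $\delta<2$. The following question was posed in \cite{BLR}.

\medskip
\noindent\textbf{Question.} \emph{Is there a strongly regular Banach space with the D2P?}
\medskip

The two examples suggest a negative answer, and so does the fact that slightly stronger forms of the D2P do exclude strong regularity (Remark~\ref{rem:sharp}). The answer is nevertheless positive.

\begin{theorem}\label{thm:main}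
There is a separable strongly regular Banach space $X$ with the D2P.
\end{theorem}

Thus every nonempty relatively weakly open subset of $B_X$ has diameter exactly $2$, while $B_X$ itself has convex combinations of slices of arbitrarily small diameter. The norm of $X$ imitates the behavior of $c_0$ one point at a time. Call a Banach space $X$ \emph{weakly almost square} if for every $x\in S_X$ there are $v_k\in B_X$ with $v_k\to0$ weakly, $\|v_k\|\to1$ and $\|x\pm v_k\|\to1$.

\begin{theorem}\label{thm:strong}
There is a separable Banach space $E$, which is a closed subspace of a dual space $Z^*$ with $Z$ containing no isomorphic copy of $\ell_1$ (hence $E$ is SR), such that every separable Banach space $G$ containing an isomorphic copy of $E$ has an equivalent norm that is weakly almost square. This equivalent norm has the D2P.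
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Every separable SR space containing an isomorphic copy of $E$ has an equivalent norm that is weakly almost square, and the renormed space is SR with the D2P.
\item[(b)] Every separable closed subspace $Y$ of a dual space $W^*$, with $W$ containing no isomorphic copy of $\ell_1$, is isomorphic to a complemented subspace of an SR space with the D2P.
\end{enumerate}
\end{corollary}

\begin{remark}[Sharpness]\label{rem:sharp}
A space has the \emph{strong D2P} if every convex combination of slices of its unit ball has diameter $2$; such a space is not SR, by the definition applied to the ball. A space $X$ is \emph{almost square} if for all $x_1,\dots,x_r\in S_X$ there are $v_k\in B_X$ with $\|v_k\|\to1$ and $\|x_i\pm v_k\|\to1$ for every $i$. An almost square space contains an isomorphic copy of $c_0$ \cite{ALL}, so it is not SR by Lemma~\ref{lem:basic}. Since $G=E$ is SR under every equivalent norm, in Theorem~\ref{thm:strong} ``weakly almost square'' cannot be improved to ``almost square'', and the D2P cannot be improved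 to the strong D2P.
\end{remark}

\subsection*{The idea}
In $c_0$ the D2P needed, for each $x$ in a dense subset $D$ of the ball, infinitely many $n$ with $x\pm e_n$ in the ball; the failure of SR came from one $n$ serving several points at once. We separate the two: each $x\in D$ receives its own infinite set $N_x$ of indices, and these sets are pairwise disjoint. An average of $r$ slices around distinct points of $D$ is then only forced to absorb perturbations $\frac1r\sum_{i\le r}e_{n_i}$ with distinct $n_i$, and these can be small.

A ball with this property is convex and symmetric, so together with the vectors $\pm x\pm e_n$ it contains their convex combinations, and these again need partners $e_{n'}$. This forces a recursively defined set $K$ of finitely supported vectors (Section~\ref{sec:K}). We need an SR space in which $K$ is bounded, the vectors $e_n$ are weakly null, and the coordinate functionals $f_n$ are uniformly bounded, so that the $e_n$ are not short. We obtain SR by duality: a closed subspace of $Z^*$ is SR as soon as $Z$ contains no copy of $\ell_1$ (Section~\ref{sec:SR}).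 The problem becomes one of finding a norm on the span of the $f_n$ that dominates the supremum over $K$, is dominated by the $\ell_1$-norm, and admits no copy of $\ell_1$. A random-sign estimate (Lemma~\ref{lem:key}) and an interpolation between these two norms (Section~\ref{sec:Z}) produce it. Section~\ref{sec:renorm} builds the new unit ball, and Section~\ref{sec:proofs} assembles the proofs.

\section{Standard facts}\label{sec:tools}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] If $C\subset X$ is nonempty and bounded, $\varphi\in X^*$ and $\alpha>0$, then $\{x\in C:\varphi(x)>\sup\varphi(C)-\alpha\}$ is a slice of $C$, also when $\varphi=0$.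
\item[(ii)] SR is preserved by isomorphisms and passes to closed subspaces.
\item[(iii)] A space containing an isomorphic copy of $c_0$ is not SR.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $\varphi=0$ the set is $C$, which equals $S(C,\psi,\beta)$ for any $\psi\ne0$ and $\beta>\sup\psi(C)-\inf\psi(C)$. (ii) An isomorphism maps slices to slices and changes diameters by a bounded factor. If $Y\subset X$ is a closed subspace and $C\subset Y$, a slice of $C$ given by $x^*\in X^*$ is, by (i) applied to $x^*|_Y$, also a slice of $C$ in $Y$. (iii) follows from (ii), since $c_0$ is not SR.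
\end{proof}

An \emph{$\ell_1$-sequence} in a normed space is a bounded sequence $(z_k)$ for which there is $\delta>0$ with $\|\sum_kc_kz_k\|\ge\delta\sum_k|c_k|$ for all finitely supported $(c_k)$. A Banach space contains an isomorphic copy of $\ell_1$ exactly when it has an $\ell_1$-sequence. A sequence $(z_k)$ is \emph{weakly Cauchy} if $(z^*(z_k))$ converges for every bounded functional $z^*$. An $\ell_1$-sequence has no weakly Cauchy subsequence: a subsequence $(z_{k_i})$ is again an $\ell_1$-sequence, so $z_{k_i}\mapsto(-1)^i$ extends to a bounded functional. We use the following theorems; $\langle z,x\rangle$ denotes the value of $x\in Z^*$ at $z\in Z$, and $\operatorname{ext}\Gamma$ the set of extreme points of $\Gamma$.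

\begin{description}
\item[Rosenthal's $\ell_1$-theorem] If a Banach space contains no isomorphic copy of $\ell_1$, each of its bounded sequences has a weakly Cauchy subsequence.
\item[Krein--Milman theorem] If $\Gamma\subset Z^*$ is nonempty, convex and weak$^*$ compact, the convex hull of $\operatorname{ext}\Gamma$ is weak$^*$ dense in $\Gamma$.
\item[Choquet's lemma] For such $\Gamma$, if $a\in\operatorname{ext}\Gamma$ and $O\subset\Gamma$ is relatively weak$^*$ open with $a\in O$, there are $g\in Z$ and $s\in\mathbb R$ with $a\in\{x\in\Gamma:\langle g,x\rangle>s\}\subset O$.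
\item[Hoeffding's inequality] If $\varepsilon_1,\dots,\varepsilon_m$ are independent random signs (each equal to $\pm1$ with probability $\frac12$) and $|a_i|\le1$, then $\mathbb P(|\sum_i\varepsilon_ia_i|>t)\le2e^{-t^2/(2m)}$ for $t>0$.
\item[Sobczyk's theorem] If $G$ is separable and $E\subset G$ is a closed subspace, every bounded operator $T:E\to c_0$ extends to an operator $G\to c_0$ of norm at most $2\|T\|$.
\end{description}

Sobczyk's theorem is used only for Theorem~\ref{thm:strong} with general $G$.

\section{The set $K$ and random signs}\label{sec:K}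

Let $c_{00}$ be the space of finitely supported real sequences, with the pairing $\langle b,x\rangle=\sum_nb_nx_n$. Its unit vectors are written $f_n$ when they stand on the left of the pairing (the side of $Z$) and $e_n$ when they stand on the right (the side of $Z^*$).

We want vectors $y_n$, supported before $n$, such that every rational subconvex combination of the vectors $\pm y_m\pm e_m$ occurs as $y_n$ for infinitely many $n$. To list these combinations, let $\mathcal P$ be the countable set of finitely supported functions $p:\mathbb N\times\{\pm1\}^2\to\mathbb Q\cap[0,1]$ with $|p|:=\sum p\le1$. Fix a sequence $(p_n)_{n\ge1}$ in $\mathcal P$ such that $p_n$ is supported in $\{1,\dots,n-1\}\times\{\pm1\}^2$ and every $p\in\mathcal P$ equals $p_n$ for infinitely many $n$. (Enumerate $\mathcal P$ with each element repeated infinitely often, and replace the $n$-th term by $0$ if its support is not allowed. A given $p$ is allowed for all large $n$.) Define recursively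
\[
y_n=\sum_{m,\tau,\theta}p_n(m,\tau,\theta)\,(\tau y_m+\theta e_m)\in c_{00},\qquad K=\{y_n+\theta e_n:\ n\in\mathbb N,\ \theta=\pm1\}.
\]
Note that $\tau y_m+\theta e_m=\tau(y_m+\tau\theta e_m)\in\pm K$. By induction on $n$, the vector $y_n$ is supported in $\{1,\dots,n-1\}$ and $\|y_n\|_\infty\le1$; since $y_n$ and $e_n$ have disjoint supports, $\|x\|_\infty\le1$ for all $x\in K$.

For $b\in c_{00}$ put
\[
M_b(n)=\max_{\theta=\pm1}|\langle b,y_n+\theta e_n\rangle|=|\langle b,y_n\rangle|+|b_n|,\qquad \|b\|_K=\sup_{x\in K}|\langle b,x\rangle|=\sup_nM_b(n).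
\]
Then $|b_n|\le\|b\|_K\le\|b\|_1$ for all $n$, so $\|\cdot\|_K$ is a norm on $c_{00}$. Since $|p_n|\le1$ and $|\langle b,\tau y_l+\theta e_l\rangle|\le M_b(l)$, the recursion gives
\begin{equation}\label{eq:rec}
M_b(n)\le|b_n|+\max_{l<n}M_b(l),
\end{equation}
where the maximum over the empty set is $0$. In particular an index $n$ with $b_n=0$ does not raise the running maximum, so $\|b\|_K=\max\{M_b(n):b_n\ne0\}$ for $b\neq0$.

\begin{example}\label{ex:two}
Let $n_1<\dots<n_m$ and $b=\sum_ic_if_{n_i}$.

(a) \emph{Independent coordinates.} If $p_{n_i}=0$ for all $i$, then $y_{n_i}=0$, $M_b(n_i)=|c_i|$ and $\|b\|_K=\max_i|c_i|$.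

(b) \emph{A chain.} Let $p_{n_1}=0$ and let $p_{n_{i+1}}$ be the unit mass at $(n_i,1,1)$. Then $y_{n_{i+1}}=y_{n_i}+e_{n_i}=e_{n_1}+\dots+e_{n_i}$, and
\[
\|b\|_K=\max_{i\le m}\big(|c_1+\dots+c_{i-1}|+|c_i|\big).
\]
For $c_i=1$ this is $m=\|b\|_1$. For $c_i=(-1)^i$ it is at most $2$.

Both kinds of indices exist for every $m$, because each $p\in\mathcal P$ occurs infinitely often.
\end{example}

The chain shows the mechanism. If $K$ were replaced by the set of all finitely supported vectors with entries in $\{0,\pm1\}$, which is the situation of $c_0$, the norm would be $\sum_i|c_i|$ for every choice of signs, and $(f_n)$ would be an $\ell_1$-sequence. In $K$ the sign at the coordinate $n$ is free, but what stands before it is the one fixed vector $y_n$. The gain $|b_n|$ is added to $|\langle b,y_n\rangle|$, so it helps only if $b$ is already large on $y_n$. In the chain, alternating signs keep $b$ small on every $y_{n_i}$. In general we choose the signs at random. For each fixed $n$, a random sum is large on $y_n\pm e_n$ with exponentially small probability. A union bound over $n$ is not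 available, since the number of relevant coordinates is not controlled. Instead we charge each bad coordinate $n$ only the amount $|b_n|$ that it can contribute in \eqref{eq:rec}; the total charge is controlled by an $\ell_1$-bound.

\begin{lemma}\label{lem:key}
Let $d_1,\dots,d_m\in c_{00}$ with $\|d_i\|_1\le1$, let $\eta>0$, and let $\varepsilon_1,\dots,\varepsilon_m$ be independent random signs. Then
\[
\mathbb E\,\Big\|\sum_{i=1}^m\varepsilon_id_i\Big\|_K\le\eta m+4m\,e^{-\eta^2m/2}.
\]
\end{lemma}

\begin{proof}
Let $\xi=\sum_i\varepsilon_id_i$, with coordinates $\xi_l$, and let $A=\{n:M_\xi(n)>\eta m\}$, a random set. We claim that for all $n$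
\[
M_\xi(n)\le\eta m+\sum_{l\in A,\ l\le n}|\xi_l|.
\]
If $n\notin A$, the first term suffices. If $n\in A$, the induction hypothesis bounds each $M_\xi(l')$ with $l'<n$ by $\eta m+\sum_{l\in A,\,l<n}|\xi_l|$, and \eqref{eq:rec} adds the term $|\xi_n|$. This proves the claim. Since $|\xi_l|\le\sum_i|\langle d_i,e_l\rangle|$, and this bound does not depend on the signs,
\[
\mathbb E\|\xi\|_K\le\eta m+\sum_l\mathbb P(l\in A)\sum_{i=1}^m|\langle d_i,e_l\rangle|.
\]
For fixed $x\in K$ we have $|\langle d_i,x\rangle|\le\|d_i\|_1\|x\|_\infty\le1$, so Hoeffding's inequality with $t=\eta m$ gives $\mathbb P(|\langle\xi,x\rangle|>\eta m)\le2e^{-\eta^2m/2}$. Applying this to the two vectors $y_l\pm e_l$, we get $\mathbb P(l\in A)\le4e^{-\eta^2m/2}$. Finally $\sum_l\sum_i|\langle d_i,e_l\rangle|=\sum_i\|d_i\|_1\le m$.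
\end{proof}

\begin{corollary}\label{cor:key}
No sequence $(d_k)$ in $c_{00}$ with $\sup_k\|d_k\|_1<\infty$ is an $\ell_1$-sequence for the norm $\|\cdot\|_K$.
\end{corollary}

\begin{proof}
Suppose $\|\sum_kc_kd_k\|_K\ge\delta\sum_k|c_k|$ for all finitely supported $(c_k)$. Dividing the $d_k$ and $\delta$ by a constant, we may assume $\|d_k\|_1\le1$. Take $\eta=\delta/2$ and $m$ with $4e^{-\eta^2m/2}<\delta/2$. By Lemma~\ref{lem:key}, some choice of signs gives $\|\sum_{k\le m}\varepsilon_kd_k\|_K<\delta m$, a contradiction.
\end{proof}

\section{The spaces $Z$ and $E$}\label{sec:Z}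

We look for a norm on $c_{00}$, on the side of the $f_n$, between $\|\cdot\|_K$ and $\|\cdot\|_1$: the lower bound makes $K$ bounded in the dual, the upper bound makes the $f_n$ bounded. Neither endpoint works. The norm $\|\cdot\|_1$ gives $\ell_1$, and the $e_n$ span $c_0$ in its dual. For $\|\cdot\|_K$, Corollary~\ref{cor:key} says nothing about sequences that are unbounded in $\ell_1$, and the $e_n$ are not weakly null in the dual. To see the latter, let
\[
\|x\|_*=\sup\{\langle b,x\rangle:\ b\in c_{00},\ \|b\|_K\le1\}\qquad(x\in c_{00})
\]
be the dual norm; it satisfies $\|x\|_*\le\|x\|_1$ because $|b_n|\le\|b\|_K$. If $n_1<n_2<\cdots$ are the indices with $p_{n_i}=0$, then $\|\sum_{i\le r}f_{n_i}\|_K=1$ by Example~\ref{ex:two}(a), so $x\mapsto\sum_ix_{n_i}$ is bounded for $\|\cdot\|_*$ and equals $1$ at every $e_{n_i}$.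

We therefore interpolate. For $j\ge1$ and $b\in c_{00}$ let
\[
q_j(b)=\inf\{2^{-j}\|u\|_1+2^j\|v\|_K:\ u,v\in c_{00},\ u+v=b\},\qquad \|b\|_Z=\Big(\sum_{j\ge1}q_j(b)^2\Big)^{1/2}.
\]
Each $q_j$ is positively homogeneous, symmetric and subadditive, since decompositions can be scaled and added. The decompositions $b=0+b$ and $b=b+0$, and the inequality $2^{-j}\|u\|_1+2^j\|v\|_K\ge2^{-j}(\|u\|_K+\|v\|_K)$, give
\begin{equation}\label{eq:qj}
2^{-j}\|b\|_K\le q_j(b)\le2^j\|b\|_K,\qquad q_j(b)\le2^{-j}\|b\|_1.
\end{equation}
Hence each $q_j$ is a norm, and $\|\cdot\|_Z$ is a norm with $\frac12\|b\|_K\le\|b\|_Z\le\|b\|_1$. In particular $\|f_n\|_Z\le1$. Let $Z$ be the completion of $(c_{00},\|\cdot\|_Z)$.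

The definition has two features. If $\|b\|_Z\le1$, then at every scale $j$ the vector $b$ is within $2^{1-j}$, in the norm $\|\cdot\|_K$, of a vector of $\ell_1$-norm at most $2^{j+1}$; this is what makes Corollary~\ref{cor:key} applicable. And the sum over scales is an $\ell_2$-sum, so an $\ell_1$-sequence cannot escape to higher and higher scales; on finitely many scales the norm is equivalent to $\|\cdot\|_K$.

\begin{lemma}\label{lem:Z}
$Z$ contains no isomorphic copy of $\ell_1$.
\end{lemma}

\begin{proof}
Suppose it does. After scaling there are $z_k'\in\frac12B_Z$ and $0<\delta\le\frac14$ with $\|\sum_kc_kz'_k\|_Z\ge2\delta\sum_k|c_k|$. Choose $z_k\in c_{00}$ with $\|z_k-z_k'\|_Z\le\delta$. Then $\|z_k\|_Z\le1$ and $\|\sum_kc_kz_k\|_Z\ge\delta\sum_k|c_k|$. Put $\rho_N(w)=(\sum_{j\le N}q_j(w)^2)^{1/2}$, with $\rho_0=0$.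

\emph{Step 1: there are $N$, $k_0$ and $\kappa>0$ with $\rho_N(w)\ge\kappa\|w\|_Z$ for all $w\in\operatorname{span}(z_k)_{k\ge k_0}$.} Otherwise, for all $N$, $k_0$, $\kappa$ there is $w\in\operatorname{span}(z_k)_{k\ge k_0}$ with $\|w\|_Z=1$ and $\rho_N(w)<\kappa$. Starting from $N_0=0$, choose inductively vectors $w_i=\sum_{k\in J_i}c_kz_k$ with $J_i$ finite, $\max J_{i-1}<\min J_i$, $\|w_i\|_Z=1$ and $\rho_{N_{i-1}}(w_i)\le2^{-i-1}$, and then $N_i>N_{i-1}$ with $(\sum_{j>N_i}q_j(w_i)^2)^{1/2}\le2^{-i-1}$. The map $w\mapsto(w,w,\dots)$ is an isometry of $(c_{00},\|\cdot\|_Z)$ into the $\ell_2$-sum of the spaces $(c_{00},q_j)$. Write the image of $w_i$ as $a_i+a_i'$, where $a_i$ is its part in the coordinates $j\in(N_{i-1},N_i]$. Then $\|a_i\|\le1$, $\|a_i'\|\le2^{-i}$, and the $a_i$ live on disjoint sets of coordinates, so $\|\sum_{i\le r}w_i\|_Z\le\sqrt r+1$. On the other hand $1=\|w_i\|_Z\le\sum_{k\in J_i}|c_k|$ and the $J_i$ are disjoint, so $\|\sum_{i\le r}w_i\|_Z\ge\delta r$. This is impossible for large $r$.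

\emph{Step 2: reduction to Corollary~\ref{cor:key}.} By \eqref{eq:qj}, $\rho_N(w)^2\le\sum_{j\le N}4^j\|w\|_K^2\le4^{N+1}\|w\|_K^2$. With Step 1 this gives
\[
\Big\|\sum_{k\ge k_0}c_kz_k\Big\|_K\ge\gamma\sum_{k\ge k_0}|c_k|,\qquad\gamma=2^{-N-1}\kappa\delta>0.
\]
Fix $j$ with $2^{1-j}\le\gamma/2$. As $q_j(z_k)\le1$, we can write $z_k=u_k+v_k$ with $2^{-j}\|u_k\|_1+2^j\|v_k\|_K\le2$. Then $\|u_k\|_1\le2^{j+1}$ and $\|v_k\|_K\le\gamma/2$, so $\|\sum_{k\ge k_0}c_ku_k\|_K\ge\frac\gamma2\sum_{k\ge k_0}|c_k|$. This contradicts Corollary~\ref{cor:key}.
\end{proof}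

We pass to the dual side. Let $x,b\in c_{00}$ and $b=u+v$. Then
\[
|\langle b,x\rangle|\le\|u\|_1\|x\|_\infty+\|v\|_K\|x\|_*\le\max(2^j\|x\|_\infty,2^{-j}\|x\|_*)\,\big(2^{-j}\|u\|_1+2^j\|v\|_K\big).
\]
Taking the infimum over decompositions and using $q_j\le\|\cdot\|_Z$, we see that $x$ defines an element of $Z^*$ with
\begin{equation}\label{eq:dual}
\|x\|_{Z^*}\le\max\big(2^j\|x\|_\infty,\ 2^{-j}\|x\|_*\big)\qquad\text{for every }j\ge1.
\end{equation}
Let $E\subset Z^*$ be the closed linear span of $(e_n)$; it is separable and contains $K$. We regard $f_n\in Z$ as the functional $f_n(x)=\langle f_n,x\rangle$ on $E$.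

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(E1)] $\|x\|_{Z^*}\le2$ for $x\in K$.
\item[(E2)] $e_n\to0$ weakly in $E$.
\item[(E3)] $\|f_n\|_{E^*}\le1$, $f_n(e_m)=\delta_{nm}$, and $f_n(x)\to0$ for every $x\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) For $x\in K$ we have $\|x\|_\infty\le1$ and, by the definition of $\|\cdot\|_K$, $\|x\|_*\le1$. Use \eqref{eq:dual} with $j=1$.

(E2) Let $r=4^j$, $n_1<\dots<n_r$ and $a=\frac1r\sum_{i\le r}e_{n_i}$. Then $\|a\|_\infty=4^{-j}$, and $\|a\|_*\le\|a\|_1=1$, so \eqref{eq:dual} gives $\|a\|_{Z^*}\le2^{-j}$. If $(e_n)$ were not weakly null, there would be $\varphi\in E^*$ and $\delta>0$ with $\varphi(e_n)\ge\delta$ for infinitely many $n$ (replace $\varphi$ by $-\varphi$ if necessary). Averaging $4^j$ of these $e_n$ gives $\delta\le\varphi(a)\le2^{-j}\|\varphi\|$ for all $j$, which is absurd.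

(E3) The first two statements follow from $\|f_n\|_Z\le1$ and the definition of the pairing. If $x\in E$ and $x'\in c_{00}$, then $|f_n(x)|=|f_n(x-x')|\le\|x-x'\|_{Z^*}$ for $n$ beyond the support of $x'$, and $\|x-x'\|_{Z^*}$ can be made arbitrarily small.
\end{proof}

The proof of (E2) quantifies the heuristic of the introduction: an average of $r=4^j$ distinct vectors $e_n$ has norm at most $r^{-1/2}$, although $\|e_n\|_{Z^*}\ge1$ by (E3).

\section{Strong regularity of subspaces of $Z^*$}\label{sec:SR}

\begin{proposition}\label{prop:SR}
If a Banach space $Z$ contains no isomorphic copy of $\ell_1$, then every closed subspace $E$ of $Z^*$ is SR.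
\end{proposition}

This also follows from the theorem that $Z^*$ is SR if and only if $Z$ contains no copy of $\ell_1$ \cite{GGMS}; we give a direct proof. The hypothesis is needed: $c_0\subset\ell_1^*$ is not SR.

Suppose that a set $C$ has no small convex combinations of slices. We build a dyadic tree of weak$^*$ open sets $O_s$ and, for each level $k$, a \emph{single} $z_k\in B_Z$ that is larger on $O_{s0}$ than on $O_{s1}$, on average over the nodes $s$ of level $k$. A single $z_k$ is available because the hypothesis concerns the average of $2^k$ slices and not just one slice. Reading a branch of the tree as a sequence of coin tosses, $z_k$ correlates with the $(k+1)$-st toss. By Rosenthal's theorem a subsequence of $(z_k)$ converges pointwise to one bounded function, and one function cannot correlate with infinitely many independent tosses.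

The difficulty is to keep the construction going: to apply the hypothesis again, each $O_s$ must contain a slice. By Choquet's lemma this holds if $O_s$ contains an extreme point. So we work in a weak$^*$ compact set and move the points that the hypothesis provides to extreme points.

\begin{lemma}\label{lem:ext}
Let $E$ be a closed subspace of a dual space $Z^*$, let $C\subset E\cap B_{Z^*}$ be nonempty and convex, and let $\Gamma$ be the weak$^*$ closure of $C$. Let $\varepsilon>0$ and suppose that every convex combination of slices of $C$ in $E$ has diameter at least $\varepsilon$. If $O_1,\dots,O_r\subset\Gamma$ are relatively weak$^*$ open and meet $\operatorname{ext}\Gamma$, there are $z\in B_Z$ and $u_i,v_i\in O_i\cap\operatorname{ext}\Gamma$ with $\frac1r\sum_{i\le r}\langle z,u_i-v_i\rangle\ge\varepsilon/4$.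
\end{lemma}

\begin{proof}
The set $\Gamma\subset B_{Z^*}$ is convex and weak$^*$ compact, and $\varepsilon\le2$. By Choquet's lemma there are $g_i\in Z$ and $s_i<c_i:=\sup_{x\in\Gamma}\langle g_i,x\rangle$ with $\{x\in\Gamma:\langle g_i,x\rangle>s_i\}\subset O_i$. Put $\alpha_i=c_i-s_i$, $\eta=\varepsilon/24<1$, and consider the thinner sets $S_i=\{x\in\Gamma:\langle g_i,x\rangle>c_i-\eta\alpha_i\}$. By weak$^*$ density, $c_i$ is also the supremum of $g_i$ on $C$, so $S_i\cap C$ is a slice of $C$ by Lemma~\ref{lem:basic}(i). The set $\frac1r\sum_i(S_i\cap C)$ has diameter at least $\varepsilon$, so there are $x_i,x_i'\in S_i\cap C$ and $z\in B_Z$ with $\frac1r\sum_i\langle z,x_i-x_i'\rangle>\varepsilon/2$.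

Fix $i$. The set $\{x\in S_i:\langle z,x\rangle>\langle z,x_i\rangle-\eta\}$ is relatively weak$^*$ open in $\Gamma$ and contains $x_i$. By the Krein--Milman theorem it contains a finite convex combination $x''=\sum_lt_la_l$ of extreme points of $\Gamma$. Let $I=\{l:\langle g_i,a_l\rangle>s_i\}$ and $t=\sum_{l\notin I}t_l$; the points $a_l$ with $l\in I$ lie in $O_i$. Because $S_i$ is thin, they carry almost all the weight:
\[
c_i-\eta\alpha_i<\sum_lt_l\langle g_i,a_l\rangle\le(1-t)c_i+ts_i=c_i-t\alpha_i,
\]
so $t<\eta<1$ and $I\ne\emptyset$. Let $u_i$ maximize $\langle z,\cdot\rangle$ among the $a_l$, $l\in I$. Since $|\langle z,\cdot\rangle|\le1$ on $\Gamma$,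
\[
\langle z,x_i\rangle-\eta<\langle z,x''\rangle\le(1-t)\langle z,u_i\rangle+t\le\langle z,u_i\rangle+2t\le\langle z,u_i\rangle+2\eta.
\]
Thus $\langle z,u_i\rangle\ge\langle z,x_i\rangle-3\eta$. The same argument applied to $-z$ and $x_i'$ gives $v_i\in O_i\cap\operatorname{ext}\Gamma$ with $\langle z,v_i\rangle\le\langle z,x_i'\rangle+3\eta$. Hence $\frac1r\sum_i\langle z,u_i-v_i\rangle\ge\varepsilon/2-6\eta=\varepsilon/4$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:SR}]
If $E$ is not SR, then after scaling there are $C$, $\Gamma$ and $\varepsilon$ as in Lemma~\ref{lem:ext}. Topological notions in $\Gamma$ refer to the weak$^*$ topology.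

\emph{The tree.} We define open sets $O_s\subset\Gamma$ meeting $\operatorname{ext}\Gamma$, for finite $0$--$1$ words $s$, and $z_k\in B_Z$ for $k\ge0$. Let $O_\emptyset=\Gamma$, which has extreme points by the Krein--Milman theorem. Given $O_s$ for all $s$ of length $|s|=k$, Lemma~\ref{lem:ext} gives $z_k\in B_Z$ and $u_s,v_s\in O_s\cap\operatorname{ext}\Gamma$ with $2^{-k}\sum_{|s|=k}\langle z_k,u_s-v_s\rangle\ge\varepsilon/4$. In a compact Hausdorff space every neighborhood of a point contains a closed neighborhood, and $z_k$ is continuous on $\Gamma$. So there are open sets $O_{s0}\ni u_s$ and $O_{s1}\ni v_s$ with closures contained in $O_s$, such that $\langle z_k,x\rangle\ge\langle z_k,u_s\rangle-\varepsilon/16$ on $\overline{O_{s0}}$ and $\langle z_k,x\rangle\le\langle z_k,v_s\rangle+\varepsilon/16$ on $\overline{O_{s1}}$. Then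
\begin{equation}\label{eq:tree}
2^{-k}\sum_{|s|=k}\Big(\inf_{\overline{O_{s0}}}z_k-\sup_{\overline{O_{s1}}}z_k\Big)\ge\frac\varepsilon8.
\end{equation}
The sets $O_s$ of one level may overlap, so a point of $\Gamma$ does not determine a branch. We therefore record the branch as an extra coordinate.

\emph{The measure.} Let $\Delta=\{0,1\}^{\mathbb N}$ with the coin-tossing measure $\mu$, which gives mass $2^{-|s|}$ to the clopen set $[s]$ of sequences starting with $s$. Write $\sigma|k$ for the first $k$ letters of $\sigma\in\Delta$, and let
\[
L=\{(\sigma,x)\in\Delta\times\Gamma:\ x\in\overline{O_{\sigma|k}}\text{ for all }k\ge1\}=\bigcap_{k\ge1}\ \bigcup_{|s|=k}[s]\times\overline{O_s}.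
\]
The second form shows that $L$ is compact. The projection $\pi:L\to\Delta$ is onto, because for each $\sigma$ the nonempty compact sets $\overline{O_{\sigma|k}}$ decrease. Hence $F\mapsto F\circ\pi$ is an isometric embedding of $C(\Delta)$ into $C(L)$. By the Hahn--Banach theorem the functional $F\circ\pi\mapsto\int F\,d\mu$ extends to a functional of norm $1$ on $C(L)$. It takes the value $1$ at the constant $1$, so by the Riesz representation theorem it is given by a Radon probability measure $\nu$ on $L$, and $\nu(\pi^{-1}[s])=2^{-|s|}$ for all $s$.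

\emph{The contradiction.} On $L$ let $h_k(\sigma,x)=\langle z_k,x\rangle$, and let $r_k(\sigma,x)$ be $1$ if $\sigma_{k+1}=0$ and $-1$ if $\sigma_{k+1}=1$. On $\pi^{-1}[s0]$, with $|s|=k$, we have $r_k=1$ and $x\in\overline{O_{s0}}$; on $\pi^{-1}[s1]$ we have $r_k=-1$ and $x\in\overline{O_{s1}}$. These sets have measure $2^{-k-1}$, so \eqref{eq:tree} gives
\[
\int h_kr_k\,d\nu\ \ge\ \sum_{|s|=k}2^{-k-1}\Big(\inf_{\overline{O_{s0}}}z_k-\sup_{\overline{O_{s1}}}z_k\Big)\ge\frac\varepsilon{16}\qquad\text{for all }k.
\]
Here the hypothesis on $Z$ enters: by Rosenthal's theorem a subsequence of $(z_k)$ is weakly Cauchy. Since $\Gamma\subset B_{Z^*}$, along this subsequence the continuous functions $h_k$ satisfy $|h_k|\le1$ and converge pointwise to a Borel function $h$. By dominated convergence, $|\int(h_k-h)r_k\,d\nu|\le\int|h_k-h|\,d\nu\to0$. The $r_k$ are independent signs under $\nu$, hence orthonormal in $L_2(\nu)$, and Bessel's inequality gives $\int hr_k\,d\nu\to0$. So $\int h_kr_k\,d\nu\to0$ along the subsequence, a contradiction.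
\end{proof}

\section{The renorming}\label{sec:renorm}

From now on $E$, $e_n$, $f_n$, $y_n$ and $p_n$ are those of Sections~\ref{sec:K} and~\ref{sec:Z}.

\begin{proposition}\label{prop:renorm}
Let $G$ be a separable Banach space containing $E$ isometrically as a closed subspace, and let $g_n\in G^*$ satisfy $\|g_n\|\le2$, $g_n|_E=f_n$ and $g_n\to0$ weak$^*$. Then $G$ has an equivalent norm that has the D2P and is weakly almost square.
\end{proposition}

The closed convex hull of $\pm K$ has the structure that we want, but nothing guarantees that it contains a neighborhood of $0$. So we add the ball $\frac12B_G$; the factor $\frac12$ keeps $|g_n|\le1$ on it, so that the added ball does not shorten the $e_n$. The new points, and their convex combinations with the old ones, also need partners $e_n$. We therefore repeat the recursion, filling the unused mass $1-|p_n|$ with a point of $\frac12B_G$. Because the coefficients $p_n$ are the same, the new vectors $x_n$ stay within $\frac12$ of the $y_n$ and inherit the bound (E1).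

\begin{proof}
By separability, let $U$ be a countable dense subset of $\frac12B_G$. For each $p\in\mathcal P$, partition the infinite set $\{n:p_n=p\}$ into infinite sets indexed by $U$, and let $u_n\in U$ be the index of the set that contains $n$. Then each pair $(p,u)\in\mathcal P\times U$ equals $(p_n,u_n)$ for infinitely many $n$. Define recursively
\[
x_n=\sum_{m,\tau,\theta}p_n(m,\tau,\theta)(\tau x_m+\theta e_m)+(1-|p_n|)u_n\in G,
\]
\[
B=\overline{\operatorname{conv}}\Big(\tfrac12B_G\cup\{\tau x_n+\theta e_n:\ n\in\mathbb N,\ \tau,\theta=\pm1\}\Big).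
\]
We call the vectors $\tau x_n+\theta e_n$ the \emph{generators of index $n$}. Thus $x_n$ is a convex combination of $u_n$ and generators of index less than $n$; in particular $x_n\in B$.

\emph{$B$ is the ball of an equivalent norm.} We have
\[
x_n-y_n=\sum_{m,\tau,\theta}p_n(m,\tau,\theta)\,\tau(x_m-y_m)+(1-|p_n|)u_n,
\]
so by induction $\|x_n-y_n\|\le\frac12|p_n|+\frac12(1-|p_n|)=\frac12$. Since $\tau y_n+\theta e_n\in\pm K$, (E1) shows that generators have norm at most $\frac52$. So $B$ is closed, convex and symmetric with $\frac12B_G\subset B\subset\frac52B_G$, and its gauge $\|x\|_B=\inf\{t>0:x\in tB\}$ is an equivalent norm with closed unit ball $B$. The weak topology does not change, and $e_n\to0$ weakly in $G$ by (E2), because functionals on $G$ restrict to functionals on $E$.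

\emph{The norm of $e_n$.} We show that
\begin{equation}\label{eq:en}
\frac1{1+|g_n(x_n)|}\le\|e_n\|_B\le1.
\end{equation}
The upper bound holds because $e_n=\frac12[(x_n+e_n)+(-x_n+e_n)]\in B$. For the lower bound, since $g_n(e_n)=1$, it suffices to prove $|g_n|\le1+|g_n(x_n)|$ on $B$, that is, on $\frac12B_G$ and on the generators. On $\frac12B_G$ we have $|g_n|\le1$ since $\|g_n\|\le2$. For the generators we argue by induction on the index $l$, using $g_n(e_l)=0$ for $l\ne n$.
\begin{itemize}
\item If $l<n$, then $|g_n(\tau x_l+\theta e_l)|=|g_n(x_l)|\le1$, because $x_l$ is a convex combination of $u_l$ and generators of index less than $l$, on all of which $|g_n|\le1$.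
\item If $l=n$, then $|g_n(\tau x_n+\theta e_n)|\le|g_n(x_n)|+1$.
\item If $l>n$, then $|g_n(\tau x_l+\theta e_l)|=|g_n(x_l)|\le1+|g_n(x_n)|$, because $x_l$ is a convex combination of $u_l$ and generators of index less than $l$, on all of which this bound holds.
\end{itemize}

\emph{The set $D=\{x_n:n\in\mathbb N\}$ is norm dense in $B$.} The vector $x_n$ depends on $n$ only through the pair $(p_n,u_n)$; write $x(p,u)$ for the common value of the $x_n$ with $(p_n,u_n)=(p,u)$. Since $\frac12B_G$ is convex, an element of the convex hull defining $B$ has the form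
\[
w=\sum_{i=1}^rc_i(\tau_ix_{m_i}+\theta_ie_{m_i})+c_0u'
\]
with distinct triples $(m_i,\tau_i,\theta_i)$, $c_0,\dots,c_r\ge0$, $\sum_{i=0}^rc_i=1$ and $u'\in\frac12B_G$. Take rationals $0\le a_i\le c_i$ for $1\le i\le r$ and $u\in U$, and let $p\in\mathcal P$ have the value $a_i$ at $(m_i,\tau_i,\theta_i)$ and $0$ elsewhere. Since $1-|p|=c_0+\sum_{i\ge1}(c_i-a_i)$,
\[
\|w-x(p,u)\|\le\big(\tfrac52+\tfrac12\big)\sum_{i\ge1}(c_i-a_i)+c_0\|u'-u\|,
\]
which can be made arbitrarily small.

\emph{Partners.} For $x\in D$ let $N_x=\{n:x_n=x\}$. If $x=x_k$, then $N_x$ contains the infinitely many $n$ with $(p_n,u_n)=(p_k,u_k)$. For $n\in N_x$ the vectors $x\pm e_n$ are generators, so they lie in $B$. Moreover $g_n(x_n)=g_n(x)\to0$ as $n\to\infty$ in $N_x$, because $x$ is fixed and $g_n\to0$ weak$^*$. By \eqref{eq:en}, $\|e_n\|_B\to1$ as $n\to\infty$ in $N_x$. This is the only use of the hypothesis $g_n\to0$ weak$^*$.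

\emph{The D2P.} Let $W$ be a nonempty relatively weakly open subset of $B$. It is relatively norm open, so it contains some $x\in D$. Since $x\pm e_n\in B$ for $n\in N_x$ and $x\pm e_n\to x$ weakly, both $x+e_n$ and $x-e_n$ lie in $W$ for all large $n\in N_x$. Their distance is $2\|e_n\|_B\to2$, so the $\|\cdot\|_B$-diameter of $W$ is at least $2$, and it is at most $2$ since $W\subset B$.

\emph{Weak almost squareness.} Let $\|x\|_B=1$. Choose $x^k\in D$ with $\|x-x^k\|_B\to0$, and $n_1<n_2<\cdots$ with $n_k\in N_{x^k}$ and $\|e_{n_k}\|_B\ge1-1/k$. Put $v_k=e_{n_k}\in B$. Then $v_k\to0$ weakly, $\|v_k\|_B\to1$, and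
\[
\|x\pm v_k\|_B\le\|x^k\pm e_{n_k}\|_B+\|x-x^k\|_B\le1+\|x-x^k\|_B\to1.
\]
Since $x\pm v_k\to x$ weakly and norms are weakly lower semicontinuous, $\liminf_k\|x\pm v_k\|_B\ge\|x\|_B=1$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

By Lemma~\ref{lem:Z} and Proposition~\ref{prop:SR}, the separable space $E\subset Z^*$ is SR.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (E3), Proposition~\ref{prop:renorm} applies with $G=E$ and $g_n=f_n$. The space $X=(E,\|\cdot\|_B)$ has the D2P, and it is SR by Lemma~\ref{lem:basic}(ii).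
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $(G,\|\cdot\|)$ be separable and identify $E$ with its isomorphic copy in $G$, a closed subspace on which $a\|y\|\le\|y\|_{Z^*}\le b\|y\|$ for some $0<a\le b$. We first make the inclusion isometric. Put
\[
\|x\|'=\inf\{\|y\|_{Z^*}+b\|x-y\|:\ y\in E\}\qquad(x\in G).
\]
This is a seminorm. The choice $y=0$ gives $\|x\|'\le b\|x\|$, and $\|y\|_{Z^*}+b\|x-y\|\ge a\|y\|+a\|x-y\|\ge a\|x\|$ gives $\|x\|'\ge a\|x\|$. For $x\in E$, the choice $y=x$ gives $\|x\|'\le\|x\|_{Z^*}$, while $\|y\|_{Z^*}+b\|x-y\|\ge\|y\|_{Z^*}+\|x-y\|_{Z^*}\ge\|x\|_{Z^*}$. So $\|\cdot\|'$ is an equivalent norm on $G$ that extends the norm of $E$, and we may assume that $E\subset G$ isometrically.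

Hahn--Banach extensions of the individual $f_n$ need not be weak$^*$ null on $G$, so we extend them simultaneously. By (E3), $T(x)=(f_n(x))_n$ is an operator $E\to c_0$ of norm at most $1$. By Sobczyk's theorem it extends to $\widetilde T:G\to c_0$ with $\|\widetilde T\|\le2$. Let $g_n(x)$ be the $n$-th coordinate of $\widetilde Tx$. Then $\|g_n\|\le2$, $g_n|_E=f_n$, and $g_n(x)\to0$ for every $x\in G$. Proposition~\ref{prop:renorm} finishes the proof.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Apply Theorem~\ref{thm:strong} and Lemma~\ref{lem:basic}(ii).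

(b) Let $G=Y\oplus_\infty E$, a separable closed subspace of $W^*\oplus_\infty Z^*=(W\oplus_1Z)^*$ that contains $E$ and contains $Y$ as a complemented subspace. Let $((w_k,z_k))$ be a bounded sequence in $W\oplus_1Z$. Rosenthal's theorem, applied first in $W$ and then in $Z$, gives a subsequence along which both $(w_k)$ and $(z_k)$ are weakly Cauchy; then $((w_k,z_k))$ is weakly Cauchy along it. As $\ell_1$-sequences have no weakly Cauchy subsequences, $W\oplus_1Z$ contains no copy of $\ell_1$. By Proposition~\ref{prop:SR}, $G$ is SR, and by (a) it has an equivalent norm under which it is SR with the D2P. The subspace $Y$ remains complemented under this norm.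
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALL} Abrahamsen, Langemets and Lima, \emph{Almost square Banach spaces}, J. Math. Anal. Appl. 434 (2016).

\bibitem{BLR} Julio Becerra Guerrero, Gin\'es L\'opez-P\'erez and Abraham Rueda Zoca, \emph{Extreme differences between weakly open subsets and convex combinations of slices in Banach spaces}, arXiv:1309.4950 (2013).

\bibitem{GGMS} Ghoussoub, Godefroy, Maurey and Schachermayer, Mem. AMS 378.

\end{thebibliography}
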